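# Small generation of congruences on logoi and Vopěnka's principle

## 1. The guess that a small set of maps always suffices

Take an $\infty$-topos and consider the class of all maps that some left exact functor inverts. Such a class is large, but it is closed under many operations, and an $\infty$-topos is itself built from a small amount of data. So one first guesses that a small set of maps always generates the class. We make this precise and test it.

Fix a Grothendieck universe $U=V_\kappa$ containing $\omega$, with $\kappa$ strongly inaccessible. We work in ZFC and assume that $U$ exists. "Small" means in $U$, up to isomorphism or equivalence. A "class" is an arbitrary collection, and a "set" of maps is a small one. Subcategories are closed under isomorphism. HTT and HA denote Lurie's *Higher Topos Theory* and *Higher Algebra*, and $\mathcal S$ is the $\infty$-category of small spaces.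

**Definition 1.1.** A *logos* $\mathcal E$ is an $\infty$-topos regarded as an algebraic object: a presentable $\infty$-category satisfying Giraud's axioms (descent). A morphism of logoi $\phi:\mathcal E\to\mathcal F$ is a functor preserving small colimits and finite limits.

**Definition 1.2.** A *congruence* on $\mathcal E$ is a full subcategory $\mathcal K\subseteq\mathrm{Arr}(\mathcal E)$ of the arrow category that is closed under small colimits and finite limits, contains all isomorphisms, and is closed under composition. Every class $\Sigma$ of maps lies in a smallest congruence $\Sigma^{\cong}$, and $\mathcal K$ is *of small generation* if $\mathcal K=\Sigma^{\cong}$ for some small set $\Sigma$.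

The basic example is $\mathcal K_\phi=\phi^{-1}(\mathrm{Iso})$, the class of maps inverted by a morphism of logoi $\phi$. We recall two facts. Congruences are exactly the strongly saturated classes of HTT that are closed under base change; in particular they have the 2-out-of-3 property and are stable under base change. Lurie proved that accessible left exact localizations of $\mathcal E$ are in bijection with congruences of small generation, a localization corresponding to the class of maps it inverts.

The question is whether every congruence on every logos is of small generation. Anel, Biedermann, Finster and Joyal, in "Left-exact Localizations of $\infty$-Topoi III: The Acyclic Product", arXiv:2308.15573 (2023), record: "It is not known if every congruence is of small generation."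

**Test 1: spaces.** Let $\mathcal K$ be a congruence on $\mathcal S$ containing a map that is not an equivalence. Some fibre $P$ of it is not contractible, and $P\to1$ is in $\mathcal K$ by base change. We claim that $\emptyset\to1$ is in $\mathcal K$. This is clear if $P=\emptyset$. If $P\neq\emptyset$, the projection $P\times P\to P$ is a base change of $P\to 1$, hence in $\mathcal K$, and it has the diagonal as a section. So the diagonal is in $\mathcal K$ by 2-out-of-3, and so are the maps to $1$ from its fibres, the path spaces $P_{p,p'}$. If $P$ is disconnected, one of these is empty. If $P$ is connected, take $p=p'$ and iterate: $\Omega^nP\to1$ is in $\mathcal K$ for all $n$. Since $P$ is not contractible, $\pi_n(P)\ne0$ for some $n\ge 1$, so $\Omega^nP$ is disconnected, and the previous case applies. Finally, if $\emptyset\to1$ is in $\mathcal K$, then so are its base changes $\emptyset\to X$ and $\emptyset\to Y$, hence every map $X\to Y$ by 2-out-of-3. So $\mathcal S$ has exactly two congruences, $\emptyset^{\cong}=\mathrm{Iso}$ and $\{\emptyset\to1\}^{\cong}=\mathrm{Arr}(\mathcal S)$.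

**Test 2: families of spaces.** Let $T$ be a small set, $\mathcal E=\mathcal S^T$, and let $\delta_t$ be the object that is $1$ at $t$ and empty elsewhere. For a congruence $\mathcal K$ on $\mathcal E$ let $T_{\mathcal K}$ be the set of $t$ such that some $f\in\mathcal K$ is not an equivalence at $t$. Base change along $\delta_t\to 1$ isolates the component $f_t$. The maps of $\mathcal E_{/\delta_t}\simeq\mathcal S$ that lie in $\mathcal K$ form a congruence on $\mathcal S$, so Test 1 puts $\emptyset\to\delta_t$, and then every map concentrated at $t$, in $\mathcal K$ for $t\in T_{\mathcal K}$. A map that is an equivalence outside $T_{\mathcal K}$ is the coproduct over $t\in T$ of its parts at $t$, so it is in $\mathcal K$. Hence congruences correspond to subsets of $T$, and each is generated by the small set $\{\emptyset\to\delta_t:t\in T_{\mathcal K}\}$.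

**Test 3: monomorphisms.** Let $\mathcal G$ be a small set of objects such that every object of $\mathcal E$ is a small colimit of objects of $\mathcal G$. Given $f:A\to B$ in $\mathcal K$, write $B=\mathrm{colim}\,G_i$ with $G_i\in\mathcal G$. Universality of colimits gives $f=\mathrm{colim}\,(A\times_BG_i\to G_i)$ in $\mathrm{Arr}(\mathcal E)$, and each of these base changes is in $\mathcal K$. So $\mathcal K$ is generated by its members with codomain in the small set $\mathcal G$. If $f$ is a monomorphism, so are its base changes, and an object of a presentable $\infty$-category has only a small set of subobjects. Hence every congruence generated by a class of monomorphisms is of small generation.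

**Test 4: a stable analogue.** A *localizing subcategory* of a presentable stable $\infty$-category is a full stable subcategory closed under small colimits. Let $k$ be a small field and $0\ne L\subseteq D(k)$ localizing. Every complex over $k$ is a sum of shifts of $k$, so some $X\in L$ has a shift of $k$ as a direct summand, cut out by an idempotent $e$. The summand is the colimit of $X\xrightarrow{e}X\xrightarrow{e}\cdots$, so it is in $L$, and $L=D(k)$. Again a small set of objects ($\emptyset$ or $\{k\}$) generates.

The guess passes every test, and Test 3 also shows where the natural proof stops. We bounded the codomains of the generating maps. To bound the domains too, we would want to write each $A\to G$ in $\mathcal K$ as a colimit of maps of bounded size that are themselves in $\mathcal K$. A presentable category always writes $A\to G$ as a colimit of maps of bounded size, but nothing in Definition 1.2 puts those maps in $\mathcal K$.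

## 2. Vopěnka's principle decides the question

Structures are nonempty unless we say otherwise, and signatures are relational with relations of finite arity $\ge1$. An *elementary embedding* $e:\mathfrak M\to\mathfrak N$ is a map such that $\mathfrak M\models\varphi[a_1,\dots,a_n]$ if and only if $\mathfrak N\models\varphi[e(a_1),\dots,e(a_n)]$, for every first-order formula $\varphi$ and all $a_1,\dots,a_n$.

**VP(U)** (Vopěnka's principle for $U$, i.e. "$\kappa$ is a Vopěnka cardinal"): for every small signature $\sigma$ and every family $(\mathfrak M_i)_{i<\kappa}$ of small $\sigma$-structures there are $i\ne j$ and an elementary embedding $\mathfrak M_i\to\mathfrak M_j$.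

For the empty signature the required embeddings exist. Among $\kappa$ small sets, either two are finite of the same size, and a bijection works, or two are infinite, and there is an injection $X\hookrightarrow Y$. Such an injection of infinite sets is elementary by the Tarski–Vaught test: if $b\in Y$ satisfies $\varphi(b,a_1,\dots,a_n)$ with all $a_r\in X$ and $b$ is none of the $a_r$, a permutation of $Y$ fixing the $a_r$ moves $b$ into $X$.

**Theorem A.** For $U=V_\kappa$ the following are equivalent:

1. VP(U);
2. every congruence on every logos is of small generation;
3. every logos has at most $\kappa$ congruences;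
4. every localizing subcategory of every compactly generated presentable stable $\infty$-category is generated by a small set of objects.

If VP(U) fails, there is a logos with exactly $2^\kappa$ congruences, of which at most $\kappa$ are of small generation.

**Theorem B.** VP(U) implies that there is a measurable cardinal $<\kappa$. Hence if $U$ contains no measurable cardinal, in particular if $U$ is the smallest universe containing $\omega$, there is a logos with a congruence not of small generation.

So the guess is false in general, and it is refuted outright over the smallest universe. For a given universe it holds exactly when Vopěnka's principle holds for $U$; over $V_\kappa$ with $\kappa$ a Vopěnka cardinal (if such cardinals exist) every congruence is of small generation.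

We prove (1)⇒(2) in Section 3 and (2)⇒(3), (2)⇒(4) in Section 4. Sections 5 to 7 prove (3)⇒(1) and (4)⇒(1), together with the last sentence of Theorem A. Section 8 proves Theorem B.

We repeatedly use that a strictly increasing map $f$ between ordinals satisfies $f(\xi)\ge\xi$. If $\xi$ were least with $f(\xi)<\xi$, then $f(f(\xi))<f(\xi)$, so $f(\xi)$ would be a smaller counterexample. In particular, a strictly increasing map $j\to i$ of ordinals forces $j\le i$: otherwise $i\in j$ and $f(i)<i$.

## 3. Vopěnka's principle makes every congruence small

Assume VP(U), and suppose that $\mathcal K$ is a congruence on $\mathcal E$ not of small generation. We can then choose $\kappa$ maps in $\mathcal K$, each outside the congruence generated by the earlier ones. It is tempting to code these maps as structures and apply VP(U). That gives a morphism from one chosen map $f_j$ to another $f_i$, but such a morphism says nothing, since $f_i$ is not orthogonal to anything. So we first replace $f_i$ by the part of it that is orthogonal to the earlier maps.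

**Step 1: a chain and its local parts.** The purpose is to find maps $q_i$ such that earlier ones are left orthogonal to later ones. Recursively choose $f_i:A_i\to B_i$ ($i<\kappa$) with
$$f_i\in\mathcal K\setminus \mathcal K_i,\qquad \mathcal K_i:=\{f_j:j<i\}^{\cong}.$$
This is possible: $\mathcal K_i\subseteq\mathcal K$ is of small generation, hence different from $\mathcal K$. By Lurie's theorem $\mathcal K_i$ is the class of maps inverted by an accessible left exact localization $L_i:\mathcal E\to\mathcal E_i\subseteq\mathcal E$. Put $C_i:=B_i\times_{L_iB_i}L_iA_i$ and factor $f_i$ as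
$$A_i\xrightarrow{\;u_i\;}C_i\xrightarrow{\;q_i\;}B_i .$$

- (a) $u_i\in\mathcal K_i$. Since $L_i$ is left exact, $L_iC_i=L_iA_i$, and $L_i(u_i)$ is an isomorphism.
- (b) $q_i$ is right orthogonal to $\mathcal K_i$. For $g:X\to Y$ in $\mathcal K_i$ and $Z$ an $L_i$-local object, $\mathrm{Map}(Y,Z)\to\mathrm{Map}(X,Z)$ is an equivalence; so $L_iA_i\to L_iB_i$ is right orthogonal to $\mathcal K_i$, and so is its base change $q_i$.
- (c) $q_i$ is not an isomorphism, since otherwise $f_i\in\mathcal K_i$ by (a).
- (d) If $j<i$, then $q_j\in\mathcal K_i$. Indeed $f_j=q_ju_j\in\mathcal K_i$ and $u_j\in\mathcal K_j\subseteq\mathcal K_i$, and the class $\mathcal K_i$ of maps inverted by $L_i$ has the 2-out-of-3 property.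

**Step 2: orthogonality as a factorization.** The purpose is to express (b) and (d) through morphisms of arrows, because VP(U) will give us a morphism of arrows. For $g:X\to Y$ and $q:C\to B$ we have
$$\mathrm{Map}_{\mathrm{Arr}}(\mathrm{id}_Y,q)=\mathrm{Map}(Y,C),\qquad \mathrm{Map}_{\mathrm{Arr}}(g,q)=\mathrm{Map}(X,C)\times_{\mathrm{Map}(X,B)}\mathrm{Map}(Y,B).$$
So $q$ is right orthogonal to $g$ if and only if composition with $(g,1):g\to\mathrm{id}_Y$ is an equivalence $\mathrm{Map}_{\mathrm{Arr}}(\mathrm{id}_Y,q)\to\mathrm{Map}_{\mathrm{Arr}}(g,q)$. Apply this to $g=q_j$ and $q=q_i$.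

- (e) If $j<i$, every morphism $q_j\to q_i$ in $\mathrm{Arr}(\mathcal E)$ factors through $(q_j,1):q_j\to\mathrm{id}_{B_j}$.

**Step 3: strict models.** Elementary embeddings concern sets, so we represent the $q_i$ by honest simplicial sets. The logos $\mathcal E$ is equivalent to a full subcategory of $\mathrm{Fun}(\mathcal A^{op},\mathcal S)$ for some small $\mathcal A$. Write $\mathcal A^{op}\simeq N(\mathbf B)$ with $\mathbf B$ a small simplicial category whose mapping objects are Kan complexes, and $\mathcal S=N(\mathbf{Kan})$, where $\mathbf{Kan}$ is the simplicial category of small Kan complexes. A simplicial functor $\mathbf B\times[n]\to\mathbf{Kan}$ induces, by applying $N$, a functor $N(\mathbf B)\times\Delta^n\to\mathcal S$. This gives a functor $R$ from the ordinary category of simplicial functors $\mathbf B\to\mathbf{Kan}$ and simplicial natural transformations to $\mathrm{Fun}(N(\mathbf B),\mathcal S)$. It sends objectwise equivalences to isomorphisms and is compatible with evaluation at each $a\in\mathbf B$.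

Apply HTT 4.2.4.4 to $\mathbf B\times[1]$, whose counit $\mathfrak C[N(\mathbf B\times[1])]\to\mathbf B\times[1]$ is an equivalence, and to the projective model structure on $\mathrm{sSet}^{\mathbf B\times[1]}$. It says that the arrow $q_i$, a functor $N(\mathbf B)\times\Delta^1\to\mathcal S$, is isomorphic to $R$ of a simplicial natural transformation between objectwise Kan functors. Factor this transformation in the projective model structure on $\mathrm{sSet}^{\mathbf B}$ as an objectwise equivalence followed by an objectwise Kan fibration. The middle object is again objectwise Kan, and $R$ turns the first factor into an isomorphism. So we may assume that $q_i$ is $R$ of a strict map, written with the same letter $q_i:C_i\to B_i$, where $C_i,B_i:\mathbf B\to\mathbf{Kan}$ and every $q_i(a)$ is a Kan fibration.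

**Step 4: coding and embedding.** Let $\mathfrak M_i$ be the structure whose underlying set is the disjoint union of all $C_i(a)_n$ and $B_i(a)_n$ ($a\in\mathbf B$, $n\ge0$) and of the ordinal $i$. Its relations are: a unary predicate for each of these pieces; the graphs of all simplicial operators; for each simplex $s\in\mathrm{Map}_{\mathbf B}(a,a')_n$ the graphs of its actions $C_i(a)_n\to C_i(a')_n$ and $B_i(a)_n\to B_i(a')_n$; the graph of $q_i$; and the order of the ordinal $i$. The signature is small and does not depend on $i$. The structure is nonempty: $q_i$ is not an isomorphism, so some $B_i(a)\ne\emptyset$.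

By VP(U) there is an elementary embedding $e:\mathfrak M_j\to\mathfrak M_i$ with $j\ne i$. It restricts to a strictly increasing map of ordinals $j\to i$, so $j\le i$ and hence $j<i$; this is why we included the ordinal. Since $e$ preserves the other relations, it gives simplicial natural transformations $e_C:C_j\to C_i$ and $e_B:B_j\to B_i$ with $q_ie_C=e_Bq_j$, a strict morphism $e:q_j\to q_i$. Its image under $R$ is a morphism of $\mathrm{Arr}(\mathcal E)$. By (e), after evaluation at any $a$,

- (f) $e(a):q_j(a)\to q_i(a)$ factors in $\mathrm{Arr}(\mathcal S)$ through the identity arrow $\mathrm{id}_{B_j(a)}$.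

**Step 5: lifting problems acquire solutions in $C_i$.** Informally, (f) gives a map $B_j(a)\to C_i(a)$, and it should fill the image under $e$ of any lifting problem against $q_j(a)$. But the factorization holds only up to coherent homotopy, whereas elementarity needs a strict filler. We pass from one to the other with a Kan fibration.

Fix $a$ and $n\ge0$. The simplicial functors $T=\underline{\mathrm{Hom}}(\partial\Delta^n,-)$ and $W=\underline{\mathrm{Hom}}(\Delta^n,-)$ on $\mathbf{Kan}$ and the restriction $W\to T$ induce functors $\mathcal S\to\mathcal S$ and a transformation between them. For $q:C\to B$ in $\mathrm{Arr}(\mathcal S)$ put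
$$\Phi(q):=T(C)\times_{T(B)}W(B),\qquad \rho_q:W(C)\to\Phi(q),$$
both natural in $q$. If $q$ is an identity, $\rho_q$ is an equivalence.

Suppose $q$ is a strict Kan fibration between Kan complexes. Then $T(C)\to T(B)$ is a Kan fibration, so the strict pullback $T(C)\times_{T(B)}W(B)$ is a Kan complex representing $\Phi(q)$. The comparison between the two is natural in strict morphisms of Kan fibrations, because the strict pullback with its cone is functorial in such morphisms. The map $\rho_q$ is represented by the strict map $\underline{\mathrm{Hom}}(\Delta^n,C)\to T(C)\times_{T(B)}W(B)$, which is a Kan fibration. So a vertex $v$ of the strict pullback whose path component is in the image of $\pi_0\rho_q$ is itself the image of a vertex: join some $\rho_q(w)$ to $v$ by an edge and lift the edge starting at $w$.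

Now let $c:\partial\Delta^n\to C_j(a)$ and $b:\Delta^n\to B_j(a)$ be a lifting problem against $q_j(a)$, i.e. a vertex of the strict $\Phi(q_j(a))$. By (f), the map $\pi_0\Phi(q_j(a))\to\pi_0\Phi(q_i(a))$ induced by $e(a)$ factors through $\pi_0\Phi(\mathrm{id}_{B_j(a)})$, on which $\pi_0\rho$ is bijective. By naturality of $\rho$, its image lies in the image of $\pi_0\rho_{q_i(a)}$. Hence the vertex $(e_Cc,e_Bb)$ is hit by $\rho_{q_i(a)}$ on vertices. Writing $c_k$ for the restriction of $c$ to the $k$-th face, there is
$$z\in C_i(a)_n\quad\text{with}\quad d_kz=e(c_k)\ (0\le k\le n),\qquad q_i(z)=e(b), \tag{3.1}$$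
where the condition on faces is empty if $n=0$.

**Step 6: the solution descends to $C_j$.** The existence of $z$ as in (3.1) is a first-order statement about the parameters $e(c_0),\dots,e(c_n),e(b)$ in $\mathfrak M_i$, since the piece $C(a)_n$ and the graphs of $d_k$ and $q$ are in the signature. As $e$ is elementary, there is $z'\in C_j(a)_n$ with $d_kz'=c_k$ for all $k$ and $q_j(z')=b$. So each $q_j(a)$ has the right lifting property against all $\partial\Delta^n\to\Delta^n$ and is a trivial fibration. Then $q_j$ is an objectwise equivalence, hence an isomorphism in $\mathcal E$, which contradicts (c). This proves (1)⇒(2). $\square$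

## 4. A congruence for every localizing subcategory

To show that smallness can fail, we move to stable categories, where module theory is available. We need a logos $\mathcal E_{\mathcal D}$ containing a given stable category $\mathcal D$, so that localizing subcategories of $\mathcal D$ give congruences on $\mathcal E_{\mathcal D}$.

Let $\mathcal D$ be compactly generated presentable stable, $\mathcal A$ its small stable subcategory of compact objects, and $\mathcal B=\mathcal A^{op}$. A functor $F:\mathcal B\to\mathcal S$ is *excisive* if it takes pushout squares to pullback squares. Let $\mathcal E_{\mathcal D}:=\mathrm{Exc}(\mathcal B,\mathcal S)\subseteq\mathrm{Fun}(\mathcal B,\mathcal S)$. One should think of an excisive $F$ as a space $F(0)$ carrying a family of objects of $\mathcal D$ indexed by its points. We establish only what we use of this picture.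

**$\mathcal E_{\mathcal D}$ is a logos.** By HA 6.1.1.10 the inclusion into $\mathrm{Fun}(\mathcal B,\mathcal S)$ has a left exact left adjoint $P_1$. The localization is accessible because excisive functors are closed under filtered colimits. So $\mathcal E_{\mathcal D}$ is an accessible left exact localization of a presheaf category.

**Evaluation at $0$ and constants.** We have $P_1F=\mathrm{colim}_nT_1^nF$ with $T_1F(b)=F(0)\times_{F(\Sigma b)}F(0)$. At $b=0$ nothing changes, so $(P_1F)(0)=F(0)$. Colimits in $\mathcal E_{\mathcal D}$ are obtained by applying $P_1$ to pointwise colimits, and limits are pointwise. Hence $ev_0:\mathcal E_{\mathcal D}\to\mathcal S$ preserves small colimits and limits. Constant functors $cX$ are excisive, and pointwise colimits and limits of constant functors are constant, so $c:\mathcal S\to\mathcal E_{\mathcal D}$ preserves small colimits and limits. Since $0\in\mathcal B$ is terminal, $\mathrm{colim}_{\mathcal B}F=F(0)$, so $ev_0$ is left adjoint to $c$. The unit $F\to c(F(0))$ is an equivalence at $0$. For $x\in F(0)$ put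
$$F_x:=F\times_{c(F(0))}c\{x\},\qquad\text{so}\qquad F_x(0)=*.$$

**The copy of $\mathcal D$.** In $\mathcal B$, pushout squares and pullback squares coincide. So an excisive $F$ with $F(0)\simeq*$ is the same as a functor preserving the terminal object and pullbacks, and
$$\{F\in\mathcal E_{\mathcal D}:F(0)\simeq*\}=\mathrm{Fun}^{lex}(\mathcal A^{op},\mathcal S)=\mathrm{Ind}(\mathcal A)=\mathcal D .$$
Thus $F_x\in\mathcal D$. For example, let $X$ be a space, $Y\in\mathcal D$ and $F=cX\times Y$; then $F(0)=X$ and $F_x=Y$ for every $x$. The zero object of $\mathcal D$ is the terminal object $1$ of $\mathcal E_{\mathcal D}$, and $\mathcal D$ is closed under limits in $\mathcal E_{\mathcal D}$. It is not closed under all colimits, but we have the following.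

- (g) If $\mathcal J$ is small and weakly contractible and $\Psi:\mathcal J\to\mathcal D$, the colimit of $\Psi$ in $\mathcal E_{\mathcal D}$ has value $\mathrm{colim}_{\mathcal J}*=*$ at $0$. So it lies in $\mathcal D$ and is the colimit in $\mathcal D$.

**Definition 4.1.** For a localizing subcategory $L\subseteq\mathcal D$, let $K_L$ be the class of maps $f:F\to F'$ in $\mathcal E_{\mathcal D}$ such that $F(0)\to F'(0)$ is an equivalence and $\mathrm{cofib}(F_x\to F'_{f(x)})\in L$ (cofibre in $\mathcal D$) for all $x\in F(0)$. We write $F'_x$ for $F'_{f(x)}$.

Two extreme cases: $K_{\mathcal D}$ is the congruence of $ev_0$. And $K_0=\mathrm{Iso}$: if $F(0)\simeq F'(0)$ and all $F_x\to F'_x$ are equivalences, then for each $b$ the map $F(b)\to F'(b)$ is an equivalence on all fibres over $F(0)\simeq F'(0)$.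

**Proposition 4.2.** $K_L$ is a congruence, and $L=\{X\in\mathcal D:(1\to X)\in K_L\}$. If $K_L$ is of small generation, then $L$ is generated by a small set.

*Proof.* **Step 1: isomorphisms and composites.** Isomorphisms are in $K_L$ because $0\in L$. For a composite $F\to F'\to F''$, the cofibre of $F_x\to F''_x$ is an extension of the cofibre of $F'_x\to F''_x$ by that of $F_x\to F'_x$, hence in $L$.

**Step 2: finite limits.** It suffices to treat the terminal object and pullbacks. The terminal object $\mathrm{id}_1$ of $\mathrm{Arr}(\mathcal E_{\mathcal D})$ is in $K_L$. Consider a pullback in $\mathrm{Arr}(\mathcal E_{\mathcal D})$ of maps in $K_L$ with domains $F\to H\leftarrow G$. The condition at $0$ holds because $ev_0$ preserves pullbacks. A point of $F(0)\times_{H(0)}G(0)$ lies over points $x,w,y$ of $F(0),H(0),G(0)$. Since $c$ preserves limits and limits commute, the fibre of $F\times_HG$ over it is $F_x\times_{H_w}G_y$; similarly for the codomains. Since $\mathrm{cofib}:\mathrm{Arr}(\mathcal D)\to\mathcal D$ is exact, the relevant cofibre is a pullback of three objects of $L$, hence in $L$.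

**Step 3: the fibre of a colimit.** The aim is to write a fibre $F_x$ of a colimit as a weakly contractible colimit of fibres, so that (g) applies. Let $\mathcal I$ be small, $F_\bullet:\mathcal I\to\mathcal E_{\mathcal D}$, $F=\mathrm{colim}_{\mathcal I}F_i$, and $X=F(0)=\mathrm{colim}_{\mathcal I}F_i(0)$. Fix $x\in X$, and put $X_i=F_i(0)\times_X\{x\}$ and
$$G_i:=F_i\times_{cX}c\{x\}=F_i\times_{cF_i(0)}cX_i .$$
By universality of colimits, $F_x=\mathrm{colim}_{\mathcal I}G_i$. Each $G_i$ still has $G_i(0)=X_i$, so we break it into fibres. Let $p:\mathcal J\to\mathcal I$ be the left fibration classified by $X_\bullet$. Then $X_\bullet=p_!(*)$ is the left Kan extension of the constant diagram, with unit $*\to p^*X_\bullet$ given at $(i,y)$ by the point $y\in X_i$. Define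
$$\Psi:=p^*F_\bullet\times_{c\,p^*F_\bullet(0)}c(*):\mathcal J\to\mathcal E_{\mathcal D},$$
using $c(*)\to c\,p^*X_\bullet\to c\,p^*F_\bullet(0)$. Then $\Psi(i,y)=F_{i,y}:=(F_i)_y\in\mathcal D$. Moreover $\Psi=p^*G_\bullet\times_{c\,p^*X_\bullet}c(*)$, so there is a natural map $\Psi\to p^*G_\bullet$, with adjoint $p_!\Psi\to G_\bullet$.

This adjoint is an equivalence. As $p$ is a left fibration, $p_!$ is computed by colimits over the fibres, so $(p_!\Psi)_i=\mathrm{colim}_{y\in X_i}F_{i,y}$. Since $c$ preserves colimits, the points of $X_i$ exhibit $cX_i=\mathrm{colim}_{y\in X_i}1$. Pulling this colimit back along $G_i\to cX_i$ gives $G_i=\mathrm{colim}_{y\in X_i}\,G_i\times_{cX_i}c\{y\}=\mathrm{colim}_{y\in X_i}F_{i,y}$. Hence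
$$F_x=\mathrm{colim}_{\mathcal I}\,p_!\Psi=\mathrm{colim}_{\mathcal J}\Psi,\qquad |\mathcal J|=\mathrm{colim}_{\mathcal I}X_i=X\times_X\{x\}=* . \tag{4.1}$$
By (g), the first colimit in (4.1) may be formed in $\mathcal D$ when it is indexed by $\mathcal J$.

**Step 4: colimits.** Let $F_\bullet\to F'_\bullet$ be a diagram $\mathcal I\to K_L$ with colimit $F\to F'$. Then $F_\bullet(0)\simeq F'_\bullet(0)$, so $F(0)\simeq F'(0)$. For $x\in F(0)$ the diagrams $X_\bullet$ formed for $F$ and for $F'$ agree, so the same $\mathcal J$ serves both. Thus $F_x\to F'_x$ is the colimit over $\mathcal J$ in $\mathcal D$ of the maps $F_{i,y}\to F'_{i,y}$, and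
$$\mathrm{cofib}(F_x\to F'_x)=\mathrm{colim}_{\mathcal J}\,\mathrm{cofib}(F_{i,y}\to F'_{i,y})\in L .$$
So $K_L$ is a congruence.

**Step 5: recovering $L$ and its generators.** For $X\in\mathcal D$ the map $1\to X$ is the zero map $0\to X$ of $\mathcal D$, with cofibre $X$; so $(1\to X)\in K_L$ if and only if $X\in L$. Suppose $K_L=\Sigma^{\cong}$ with $\Sigma$ small. Let $L'\subseteq L$ be the localizing subcategory generated by the small set of cofibres of $F_x\to F'_x$, for $(F\to F')\in\Sigma$ and $x$ in a set of representatives of $\pi_0F(0)$. Then $\Sigma\subseteq K_{L'}$. As $K_{L'}$ is a congruence, $K_L\subseteq K_{L'}$, and so $L\subseteq L'$. Hence $L=L'$. $\square$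

**(2)⇒(4)** is now immediate. **(2)⇒(3)** is a count. By Step 3 of Section 3, every map in a logos is represented by a simplicial functor $\mathbf B\times[1]\to\mathbf{Kan}$ with $\mathbf B$ small, so there are at most $|V_\kappa|=\kappa$ isomorphism classes of maps. The congruence $\Sigma^{\cong}$ depends only on the isomorphism classes of the members of $\Sigma$. A set of size $\kappa$ has at most $\kappa^{<\kappa}=\kappa$ small subsets, because $\kappa$ is inaccessible. So there are at most $\kappa$ congruences of small generation; under (2) these are all congruences.

## 5. Killing Ext without creating Hom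

To refute small generation, we want a small ring $\Lambda$ and $\kappa$ many $\Lambda$-modules $M_i$ such that $M_i$ never lies in the localizing subcategory $\mathrm{Loc}(M_j:j\in J)\subseteq D(\Lambda)$ generated by a small set of the others.

The sensible first attempt is to ask for $\mathrm{RHom}(M_j,M_i)=0$ when $j\ne i$: then $\{X:\mathrm{RHom}(X,M_i)=0\}$ is localizing, contains the other $M_j$, and does not contain $M_i$. But vanishing of $\mathrm{Ext}^1$ is a severe demand. Over the free algebra on $n\ge2$ letters, finite-dimensional modules $M,N$ of dimensions $d,e$ satisfy $\dim\mathrm{Hom}(M,N)-\dim\mathrm{Ext}^1(M,N)=de(1-n)$, as one sees by applying $\mathrm{Hom}(-,N)$ to (5.1) below. So $\mathrm{Ext}^1\ne0$ whenever $M,N\ne0$. We shall only arrange $\mathrm{Hom}(M_j,M_i)=0$, and kill $\mathrm{Ext}^1$ afterwards by enlarging $M_i$ to some $Y$.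

The enlargement is a transfinite tower of extensions, and new homomorphisms $M_j\to Y$ could appear at limit stages. If $M_j$ were finitely generated, a map into a union of a chain would land in an earlier stage. But up to isomorphism there is only a small set of finitely generated modules over a small ring, so large modules are unavoidable. For large modules the danger is real. Over $k[x]$ we have $\mathrm{Hom}(k[x,x^{-1}],k[x])=0$, because the image of such a map is a submodule $Q$ of $k[x]$ with $Q=xQ$. Yet $k[x,x^{-1}]$ is the union of the chain $x^{-n}k[x]\cong k[x]$, and it has a nonzero map to this union. A completeness condition on $M_j$, with a condition on the layers of the tower, will replace finite generation.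

Let $k$ be a small field and $\Lambda$ the free associative $k$-algebra on a small set of letters including $x$. Let $\Lambda_1$ be the $k$-span of the letters. Modules are left modules. For every $M$ the sequence
$$0\to\Lambda\otimes_k\Lambda_1\otimes_kM\xrightarrow{\;d\;}\Lambda\otimes_kM\to M\to0,\qquad d(a\otimes v\otimes m)=av\otimes m-a\otimes vm, \tag{5.1}$$
is exact. Multiplication $\Lambda\otimes\Lambda_1\to\Lambda$ is injective, with image the part of positive degree. So the top-degree part of a nonzero element of $\Lambda\otimes\Lambda_1\otimes M$ contributes a nonzero top-degree part to its image, and $d$ is injective. Modulo the image of $d$, every element of $\Lambda\otimes M$ can be lowered in degree to some $1\otimes m$, and $1\otimes m\mapsto m$ is injective; this gives exactness in the middle. Surjectivity is clear. So every module has a free resolution of length one, and $\mathrm{Ext}_\Lambda^{\ge2}=0$.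

**Definition 5.1.** A module $M$ is

- *torsion-free* if $x$ is injective on $M$;
- *reduced* if every sequence in $M$ with $m_n=xm_{n+1}$ for all $n\ge0$ is zero;
- *complete* if for every sequence $(h_n)_{n\ge0}$ in $M$ there is $(m_n)_{n\ge0}$ with $m_n=h_n+xm_{n+1}$ for all $n$.

The definitions involve only $x$, so we give examples over $k[x]$. The module $k[[x]]$ has all three properties; for completeness take $m_n=\sum_{r\ge 0}x^rh_{n+r}$. The module $k[x]$ is not complete: for $h_n=1$ the element $m_0=1+x+\dots+x^{N-1}+x^Nm_N$ (every $N$) would have infinitely many nonzero coefficients. The module $k[x,x^{-1}]$ is torsion-free and complete (put $m_0=0$ and solve for $m_{n+1}$), but the sequence $x^{-n}$ shows that it is not reduced. The module $k[x]/(x)$ is reduced and complete but not torsion-free. Torsion-freeness and reducedness pass to submodules and direct sums.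

**Lemma 5.2.** Let $M$ be complete and $H_0\subseteq H_1\subseteq\cdots$ submodules with union $H_\omega$, all $M/H_n$ ($n\le\omega$) torsion-free and reduced. Then the chain is not strictly increasing.

*Proof.* Suppose it is strictly increasing.

**Step 1: elements not divisible by $x$.** We claim that for each $n$ there is $h_n\in H_{n+1}\setminus(H_n+xM)$. If not, write any $h\in H_{n+1}$ as $h'+xm$ with $h'\in H_n$. Then $xm\in H_{n+1}$, so $m\in H_{n+1}$, as $M/H_{n+1}$ is torsion-free. So $Q=H_{n+1}/H_n$ satisfies $Q=xQ$, and every element of $Q$ starts a sequence with $q_r=xq_{r+1}$. Since $Q\subseteq M/H_n$ is reduced, $Q=0$, against strictness.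

**Step 2: summing them.** By completeness choose $m_n$ with $m_n=h_n+xm_{n+1}$. Modulo $H_\omega$ we have $\bar m_n=x\bar m_{n+1}$, and $M/H_\omega$ is reduced, so $m_0\in H_\omega$, say $m_0\in H_N$. In
$$m_0=\sum_{i<N}x^ih_i+x^Nm_N$$
each $h_i\in H_{i+1}\subseteq H_N$, so $x^Nm_N\in H_N$, and $m_N\in H_N$ because $M/H_N$ is torsion-free. Then $h_N=m_N-xm_{N+1}\in H_N+xM$, contradicting the choice of $h_N$. $\square$

**Corollary 5.3.** Let $M$ be complete, $\lambda$ a limit ordinal, $(H_\alpha)_{\alpha\le\lambda}$ an increasing chain of submodules, continuous (unions at limits $\le\lambda$), with $H_\lambda=M$ and all $M/H_\alpha$ torsion-free and reduced. Then $H_\alpha=M$ for some $\alpha<\lambda$.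

*Proof.* Otherwise each $H_\alpha$ with $\alpha<\lambda$ is properly contained in a later one with index below $\lambda$, since the union of these is $M$. So we can choose $\alpha_0<\alpha_1<\cdots<\lambda$ with $H_{\alpha_n}\subsetneq H_{\alpha_{n+1}}$. Let $\beta=\sup\alpha_n\le\lambda$. By continuity $H_\beta=\bigcup_n H_{\alpha_n}$, and the chain $(H_{\alpha_n})_n$ contradicts Lemma 5.2. $\square$

**Lemma 5.4.** If $Z=\bigcup Z_\gamma$ is the union of a continuous well-ordered chain with $Z_0=0$ and all $Z_{\gamma+1}/Z_\gamma$ torsion-free and reduced, then $Z$ is torsion-free and reduced.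

*Proof.* For $z\ne0$ the least $\gamma$ with $z\in Z_\gamma$ is a successor $\delta+1$, by continuity and $Z_0=0$. If $xz\in Z_\delta$, the nonzero class of $z$ in $Z_{\delta+1}/Z_\delta$ would be killed by $x$, a contradiction. So $xz$ has the same least index as $z$; in particular $xz\ne0$, and $Z$ is torsion-free. Now let $z_n=xz_{n+1}$ for all $n$, not all zero. If $z_n\ne0$ then $z_{n+1}\ne0$, and $z_{n-1}=xz_n\ne0$ if $n\ge1$; so all are nonzero, with the same least index $\delta+1$. Their classes form a nonzero sequence violating reducedness of $Z_{\delta+1}/Z_\delta$. $\square$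

**Theorem 5.5.** Let $(M_i)_{i\in I}$ be a (possibly large) family of small, nonzero, torsion-free, reduced, complete $\Lambda$-modules with $\mathrm{End}(M_i)=k$ and $\mathrm{Hom}(M_i,M_j)=0$ for $i\ne j$. Then for every small $J\subseteq I$ and $i\in I\setminus J$, $M_i$ is not in the localizing subcategory $\mathrm{Loc}(M_j:j\in J)\subseteq D(\Lambda)$.

*Proof.* We build a module $Y\supseteq M_i$ with $\mathrm{RHom}(M_l,Y)=0$ for all $l\in J$.

**Step 1: maps into sums of copies.** We show that for small vector spaces $T_j$ and $l\in J$, every map $f:M_l\to\bigoplus_{j\in J}M_j\otimes_kT_j$ is $m\mapsto m\otimes t$ for a unique $t\in T_l$. Choose bases of the $T_j$. The components of $f$ into copies of $M_j$, $j\ne l$, vanish, and the components into copies of $M_l$ are scalars $c_s$, indexed by the basis $(t_s)$ of $T_l$. For a fixed $m\ne0$ only finitely many $c_sm$ are nonzero, so only finitely many $c_s$ are nonzero, and $t=\sum c_st_s$ works. It is unique because $M_l\ne0$.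

**Step 2: universal extensions.** Here we kill $\mathrm{Ext}^1$ one stage at a time. Let $Y_0=M_i$. Given $Y_\alpha$, put $T_j=\mathrm{Ext}^1(M_j,Y_\alpha)$ and let
$$0\to Y_\alpha\to Y_{\alpha+1}\to\bigoplus_{j\in J}M_j\otimes T_j\to0 \tag{5.2}$$
be the extension with class $(\mathrm{id}_{T_j})_j$ in
$$\prod_j\mathrm{Hom}_k(T_j,\mathrm{Ext}^1(M_j,Y_\alpha))=\mathrm{Ext}^1\Bigl(\bigoplus_jM_j\otimes T_j,\,Y_\alpha\Bigr).$$
This identification sends an extension class to the family of maps taking $t\in T_j$ to its pullback along $m\mapsto m\otimes t$; it is bijective because $M_j\otimes T_j$ is a direct sum of copies of $M_j$ indexed by a basis. At limits take unions.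

Fix $l\in J$. The connecting map $\mathrm{Hom}(M_l,\bigoplus_jM_j\otimes T_j)\to\mathrm{Ext}^1(M_l,Y_\alpha)$ of (5.2) pulls the extension back, so it sends $m\mapsto m\otimes t$ to $t$ (up to a sign depending on conventions). By Step 1 it is an isomorphism. The long exact sequence gives

- (i) $\mathrm{Hom}(M_l,Y_{\alpha+1})=\mathrm{Hom}(M_l,Y_\alpha)$;
- (ii) $\mathrm{Ext}^1(M_l,Y_\alpha)\to\mathrm{Ext}^1(M_l,Y_{\alpha+1})$ is zero.

**Step 3: no homomorphisms appear.** We claim that $\mathrm{Hom}(M_l,Y_\alpha)=0$ for all $\alpha$ and $l\in J$. For $\alpha=0$ this is the hypothesis, since $i\notin J$. Successors follow from (i). Let $\lambda$ be a limit and $f:M_l\to Y_\lambda$, and put $H_\alpha=f^{-1}(Y_\alpha)$ for $\alpha\le\lambda$. This chain is continuous with $H_\lambda=M_l$. The quotient $M_l/H_\alpha$ embeds in $Y_\lambda/Y_\alpha$. Apply Lemma 5.4 to the chain $(Y_\gamma/Y_\alpha)_{\alpha\le\gamma\le\lambda}$, whose successive quotients are direct sums of copies of the $M_j$: it shows that $Y_\lambda/Y_\alpha$ is torsion-free and reduced. So all $M_l/H_\alpha$ are torsion-free and reduced, and $M_l$ is complete. By Corollary 5.3, $H_\alpha=M_l$ for some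 $\alpha<\lambda$. Then $f$ factors through $Y_\alpha$, so $f=0$ by induction.

**Step 4: stopping.** Choose free resolutions $0\to\Lambda^{(S_1)}\to\Lambda^{(S_0)}\to M_l\to0$ with small ranks for $l\in J$, and let $\mu\in U$ be an infinite regular cardinal exceeding all the ranks. Put $Y=Y_\mu$; it is small because all stages are small and $\kappa$ is inaccessible. By Step 3, $\mathrm{Hom}(M_l,Y)=0$. Next, $\mathrm{Ext}^1(M_l,Y)$ is the cokernel of $Y^{S_0}\to Y^{S_1}$. As $\mu$ is regular, $Y_\mu^S=\mathrm{colim}_{\alpha<\mu}Y_\alpha^S$ for $|S|<\mu$. Hence
$$\mathrm{Ext}^1(M_l,Y)=\mathrm{colim}_{\alpha<\mu}\mathrm{Ext}^1(M_l,Y_\alpha)=0,$$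
because the transition maps from $\alpha$ to $\alpha+1$ vanish by (ii). With $\mathrm{Ext}^{\ge2}=0$ we get $\mathrm{RHom}(M_l,Y)=0$ for all $l\in J$. The localizing subcategory $\{X:\mathrm{RHom}(X,Y)=0\}$ contains all $M_l$, $l\in J$. It does not contain $M_i$, since the inclusion $M_i=Y_0\to Y$ is nonzero. $\square$

## 6. Modules whose maps come from homomorphisms of structures

We now produce modules as in Theorem 5.5 from relational structures $G$, so that module maps correspond to homomorphisms of structures. A homomorphism is a map preserving all relations.

Let $\sigma$ be a small relational signature and $\mathcal C$ a small set of representatives of all isomorphism classes of at most countable $\sigma$-structures (in this section we include the empty one), viewed as a category with all homomorphisms. For a $\sigma$-structure $G$ put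
$$F_G=\bigoplus_{c\in\mathcal C}k[\mathrm{Hom}(c,G)] .$$
For $\varphi:c\to c'$ in $\mathcal C$ the operator $[\varphi]$ sends $u\in\mathrm{Hom}(c',G)$ to $u\varphi$ and is zero on the other summands.

Countable structures are used here because finite ones would not do. Take no relations and $G=H=\mathbb N$, let $h_0$ be the constant map $0$, and let $h'_n$ send $n$ to $1$ and everything else to $0$. If only finite $c$ were allowed, $u\mapsto\sum_n(h'_nu-h_0u)$ would be well defined (for $u:c\to\mathbb N$ only finitely many terms are nonzero), and it would commute with all $[\varphi]$. On the inclusion of an $r$-element subset its value has at least $r$ terms, so it is not given by a finite combination of maps $\mathbb N\to\mathbb N$. Countable $c$ rule this out.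

**Lemma 6.1.** Every $k$-linear $f:F_G\to F_H$ commuting with all $[\varphi]$ has the form $u\mapsto\sum_hc_h\,hu$ for some $\sum_hc_hh\in k[\mathrm{Hom}(G,H)]$. In particular $f=0$ if $\mathrm{Hom}(G,H)=\emptyset$, and $f$ is a scalar if $G=H$ and $\mathrm{End}(G)=\{\mathrm{id}\}$.

*Proof.* **Step 1: local pieces of $f$.** The operators $[\mathrm{id}_c]$ are the projections onto the summands, so $f$ preserves the grading by $c$. For at most countable $S\subseteq G$ with induced structure $G|S$ choose $\theta_S:c_S\cong G|S$ with $c_S\in\mathcal C$. Let $u_S:c_S\to G$ be the resulting map and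
$$f_S:=f(u_S)\theta_S^{-1}\in k[\mathrm{Hom}(G|S,H)] .$$
For $S\subseteq S'$ let $\varphi:c_S\to c_{S'}$ correspond to the inclusion, so $u_S=u_{S'}\varphi$. Then $f(u_S)=f([\varphi]u_{S'})=[\varphi]f(u_{S'})$, which says
$$f_{S'}|_S=f_S . \tag{6.1}$$

**Step 2: bounded supports.** By (6.1), $\mathrm{supp}f_S\subseteq(\mathrm{supp}f_{S'})|_S$, so $n_S:=|\mathrm{supp}f_S|\le n_{S'}$. The $n_S$ are bounded: if $n_{S_r}\ge r$ for all $r$, the countable set $\bigcup_rS_r$ would have infinite $n$. Let $S_0$ attain the maximum. For countable $S'\supseteq S\supseteq S_0$, the restrictions of the $n_{S'}=n_S$ elements of $\mathrm{supp}f_{S'}$ cover $\mathrm{supp}f_S$. So restriction is a bijection $\mathrm{supp}f_{S'}\to\mathrm{supp}f_S$, and it preserves coefficients by (6.1).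

**Step 3: gluing.** By Step 2 each $h\in\mathrm{supp}f_{S_0}$ has a unique extension in $\mathrm{supp}f_S$ for every countable $S\supseteq S_0$, and by uniqueness these extensions are compatible. They glue to a map $\hat h:G\to H$, which is a homomorphism because relations are finitary. With $c_h$ the coefficient of $h$, we have $f_S=\sum c_h\hat h|_S$ for all countable $S\supseteq S_0$, and then, restricting from $S\cup S_0$, for all countable $S$.

**Step 4: all of $F_G$.** An arbitrary $u:c\to G$ equals $u_S\psi$ with $S=u(c)$ and $\psi=\theta_S^{-1}u:c\to c_S$. So $f(u)=[\psi]f(u_S)=\sum c_h\,\hat h|_S\,\theta_S\psi=\sum c_h\hat hu$. $\square$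

The modules $F_G$ have the right maps, but they need the action of $x$ and completeness. The natural step is to pass to power series $F_G[[x]]$. By itself this creates too many endomorphisms: multiplication by $x$ commutes with $x$ and with the coefficientwise operators $[\varphi]$, and it is not a scalar. One further operator removes these. Let
$$\Lambda=k\langle x,y,[\varphi]:\varphi\in\mathrm{Mor}(\mathcal C)\rangle\quad\text{(free)},\qquad M_G:=F_G[[x]],$$
where $x$ acts by multiplication, $[\varphi]$ coefficientwise, and $y\bigl(\sum m_nx^n\bigr)=m_0$. Since $\Lambda$ is free, this defines a module. For nonempty $G$ it is nonzero and torsion-free. It is reduced, since $m_n=xm_{n+1}$ for all $n$ forces $m_n\in\bigcap_rx^rM_G=0$. It is complete: take $m_n=\sum_{r\ge0}x^rh_{n+r}$.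

**Lemma 6.2.** Restriction to constants identifies $\mathrm{Hom}_\Lambda(M_G,M_H)$ with the $k$-linear maps $F_G\to F_H$ commuting with all $[\varphi]$.

*Proof.* Let $f\in\mathrm{Hom}_\Lambda(M_G,M_H)$. For $m\in F_G$ we have $yf(m)=f(ym)=f(m)$, so $f(m)\in F_H$, and $f_0=f|_{F_G}$ commutes with all $[\varphi]$. For $m=\sum m_nx^n$ and any $N$, linearity over $x$ gives $f(m)\in\sum_{n<N}f_0(m_n)x^n+x^NM_H$. So $f(m)=\sum f_0(m_n)x^n$, and $f$ is determined by $f_0$. Conversely, for $f_0$ commuting with all $[\varphi]$ this formula defines a map commuting with $x$, $y$ and all $[\varphi]$. $\square$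

## 7. Rigid structures and $2^\kappa$ congruences

A failure of VP(U) gives $\kappa$ structures without elementary embeddings between different ones. Lemma 6.1 also requires each structure to have no endomorphism except the identity, so we first make structures rigid.

**Lemma 7.1.** On every nonempty set $X$ there are countably many binary relations such that the only map $X\to X$ preserving all of them is the identity.

*Proof.* Every nonempty set is in bijection with a successor ordinal, so let $X=\delta+1$. For each limit ordinal $\gamma\le\delta$ of cofinality $\omega$ fix a strictly increasing cofinal sequence $(c_\gamma(n))_{n<\omega}$ in $\gamma$. The relations are $<$ and $E_n=\{(c_\gamma(n),\gamma)\}_\gamma$ for $n<\omega$.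

Let $f$ preserve all of them. If $\gamma$ has cofinality $\omega$, then $(f(c_\gamma(n)),f(\gamma))\in E_n$, so $f(\gamma)$ is a limit of cofinality $\omega$ as well and
$$f(c_\gamma(n))=c_{f(\gamma)}(n)\quad\text{for all }n. \tag{7.1}$$
Suppose $f\ne\mathrm{id}$. As $f$ is strictly increasing, $f(\xi)\ge\xi$ for all $\xi$. So $f(\delta)=\delta$, and $f(\delta')<\delta$ for $\delta'<\delta$. Choose $\xi_0$ with $f(\xi_0)>\xi_0$; then $\xi_0<\delta$. Put $\xi_{n+1}=f(\xi_n)$, so $\xi_0<\xi_1<\cdots<\delta$, and let $\gamma=\sup\xi_n\le\delta$, of cofinality $\omega$.

We show that $f$ fixes $\gamma$. If $\eta<\gamma$, then $\eta<\xi_n$ for some $n$ and $f(\eta)<\xi_{n+1}<\gamma$. So by (7.1) $c_{f(\gamma)}(n)=f(c_\gamma(n))<\gamma$ for all $n$, whence $f(\gamma)\le\gamma$, and $f(\gamma)=\gamma$. Now (7.1) gives $f(c_\gamma(n))=c_\gamma(n)$ for all $n$. But for large $n$ there is $m$ with $\xi_m\le c_\gamma(n)<\xi_{m+1}$, and then $f(c_\gamma(n))\ge f(\xi_m)=\xi_{m+1}>c_\gamma(n)$, a contradiction. $\square$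

**Proof of (3)⇒(1), (4)⇒(1) and the last sentence of Theorem A.** Suppose VP(U) fails: $(\mathfrak M_i)_{i<\kappa}$ are small $\sigma_0$-structures, $\sigma_0$ small, with no elementary embedding $\mathfrak M_i\to\mathfrak M_j$ for $i\ne j$.

**Step 1: from elementary embeddings to homomorphisms.** Expand each $\mathfrak M_i$ by an $n$-ary relation $R_{\varphi,n}$, interpreted as the set of $n$-tuples satisfying $\varphi$, for every first-order $\sigma_0$-formula $\varphi$ and every $n\ge1$ such that the free variables of $\varphi$ are among $v_1,\dots,v_n$. A homomorphism of the expansions preserves all formulas and their negations, so homomorphisms are exactly the elementary embeddings. Further add countably many binary relations as in Lemma 7.1, with the same relation symbols for all $i$. We obtain small structures $(G_i)_{i<\kappa}$ over a small relational signature with $\mathrm{Hom}(G_i,G_j)=\emptyset$ for $i\ne j$ and $\mathrm{End}(G_i)=\{\mathrm{id}\}$.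

**Step 2: localizing subcategories indexed by subsets of $\kappa$.** By Section 6, the modules $M_i:=M_{G_i}$ satisfy the hypotheses of Theorem 5.5. For $P\subseteq\kappa$ put
$$L_P=\bigcup_{\alpha<\kappa}\mathrm{Loc}(M_j:j\in P\cap\alpha)\subseteq\mathcal D:=D(\Lambda).$$
This is an increasing union. By regularity of $\kappa$ every small diagram in $L_P$ lies in one stage, so $L_P$ is localizing. Since each $P\cap\alpha$ is small, Theorem 5.5 gives
$$M_i\in L_P\iff i\in P. \tag{7.2}$$
Let $|P|=\kappa$. A small set of objects of $L_P$ lies in some $\mathrm{Loc}(M_j:j\in P\cap\alpha)$. By Theorem 5.5 this subcategory misses $M_i$ for $i\in P\setminus\alpha\ne\emptyset$, although $M_i\in L_P$. So $L_P$ is not generated by a small set. As $D(\Lambda)$ is compactly generated, (4) fails.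

**Step 3: congruences.** Let $\mathcal E=\mathrm{Exc}(\mathrm{Perf}(\Lambda)^{op},\mathcal S)$, which is $\mathcal E_{\mathcal D}$ for $\mathcal D=D(\Lambda)$. By Proposition 4.2, for $|P|=\kappa$ the congruence $K_{L_P}$ is not of small generation, so (2) fails. By (7.2) the $L_P$ are pairwise distinct, and $K_{L_P}$ determines $L_P$. So the $K_{L_P}$, $P\subseteq\kappa$, are $2^\kappa$ distinct congruences on $\mathcal E$, and (3) fails. There are at most $2^\kappa$ congruences, since a congruence is a union of isomorphism classes of maps, of which there are at most $\kappa$. At most $\kappa^{<\kappa}=\kappa$ of them are of small generation, by the count in Section 4. With Sections 3 and 4 this proves Theorem A. $\square$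

## 8. A measurable cardinal below $\kappa$

It remains to see that VP(U) really fails over some universes. We apply VP(U) to initial segments of the universe itself and read off an ultrafilter from the embedding.

**Proof of Theorem B.** Assume VP(U) and consider $\mathfrak M_\alpha=(V_{\alpha+\omega},\in,\{\alpha\})$ for $\alpha<\kappa$, where $\{\alpha\}$ is a unary predicate.

**Step 1: an ordinal that moves.** There are $\alpha\ne\beta$ and an elementary $j:\mathfrak M_\alpha\to\mathfrak M_\beta$, so $j(\alpha)=\beta$. Being an ordinal is absolute for these transitive sets, so $j$ is strictly increasing on ordinals and $j(\xi)\ge\xi$. Hence $\beta>\alpha$, and there is a least ordinal $\mu$ with $j(\mu)>\mu$; it satisfies $\mu\le\alpha$. Each $n<\omega$ is definable, so $j(n)=n$, and $\mu\ge\omega$. In particular $\beta>\alpha\ge\omega$, so $\omega$ is defined in both structures as the least nonzero limit ordinal. Therefore $j(\omega)=\omega$ and $\mu>\omega$.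

**Step 2: the ultrafilter.** Let $W=\{S\subseteq\mu:\mu\in j(S)\}$. All subsets of $\mu$, and all sequences of length $<\mu$ of such subsets, have rank below $\mu+\omega\le\alpha+\omega$, so they lie in $V_{\alpha+\omega}$ and $j$ applies to them.

- $W$ is an ultrafilter. We have $\mu\in W$ as $\mu\in j(\mu)$, and $j$ preserves intersections, inclusions and complements in $\mu$. In particular $j(\mu\setminus S)=j(\mu)\setminus j(S)$, so exactly one of $S$, $\mu\setminus S$ is in $W$.
- $W$ is nonprincipal: for $\xi<\mu$ we have $j(\{\xi\})=\{j(\xi)\}=\{\xi\}$, which does not contain $\mu$.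
- $W$ is $\mu$-complete. Let $s=(S_\xi)_{\xi<\eta}$ be a sequence in $W$ with $\eta<\mu$. Then $j(s)$ is a sequence of length $j(\eta)=\eta$, with $j(s)(\xi)=j(s)(j(\xi))=j(S_\xi)$. So $j\bigl(\bigcap_\xi S_\xi\bigr)=\bigcap_{\xi<\eta}j(S_\xi)\ni\mu$ (for $\eta=0$ the intersection is $\mu$ itself).

**Step 3: $\mu$ is measurable.** If $|\mu|<\mu$, then $\mu$ would be a union of fewer than $\mu$ singletons not in $W$; by $\mu$-completeness the intersection of their complements, which is empty, would be in $W$. This is impossible, so $\mu$ is an uncountable cardinal, and $W$ shows that it is measurable. Also $\mu\le\alpha<\kappa$. This proves the first claim.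

**Step 4: universes.** If $U$ contains no measurable cardinal, VP(U) fails by Step 3, and Section 7 produces a logos with a congruence not of small generation. Now let $U$ be the smallest universe containing $\omega$. Measurable cardinals are inaccessible, so a measurable $\mu<\kappa$ would give a smaller universe $V_\mu\in U$ containing $\omega$. Hence $U$ contains no measurable cardinal, and the conclusion applies to it. $\square$
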